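\title{Log canonicity of monic polynomials and ideals in their coefficients}

\begin{abstract}
Let $f=y^d+a_1y^{d-1}+\dots+a_d$ with $a_i\in K[[x_1,\dots,x_n]]$ vanish at the origin, and let $c>0$ be rational. Can one decide whether $f^c$ is log canonical by testing whether $(P_1(a),\dots,P_r(a))^q$ is log canonical, for polynomials $P_j$ and a rational number $q$ that depend only on $n$, $d$ and $c$? We show that the answer is no in general: it fails for $d=3$, $c=5/6$ and every $n\ge 2$. For fixed $d$ and $c$, such $P_j$ and $q$ exist for every $n$ if and only if $c\le 2/d$ or $c>1$. The obstruction is that a symmetric function of the roots cannot vanish to high order where $d-1$ roots collide unless its degree is large. The construction for $c\le 2/d$ uses products of root differences indexed by multigraphs.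
\end{abstract}

\section{Introduction}

\subsection*{The question}
Throughout, $K$ is an algebraically closed field of characteristic zero. Let $X=\operatorname{Spec}K[[x_1,\dots,x_m]]$. A prime divisor $E$ on a normal scheme $Y$ birational over $X$ defines a valuation $\operatorname{ord}_E$ of the function field of $X$ and a \emph{log discrepancy} $A(\operatorname{ord}_E)=\operatorname{ord}_E(K_{Y/X})+1$. For a nonzero ideal $J$ on $X$ and a rational number $q>0$, the pair $(X,J^q)$ is \emph{log canonical} (lc) if
\[
q\cdot\operatorname{ord}_E(J)\le A(\operatorname{ord}_E)\qquad\text{for all such }E .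
\]
By convention $(X,0^q)$ is not lc, since $\operatorname{ord}_E(0)=\infty$. For $f\ne0$ we write $f^c$ for $(f)^c$. The \emph{log canonical threshold} $\operatorname{lct}(J)$ is the infimum of the ratios $A(\operatorname{ord}_E)/\operatorname{ord}_E(J)$, so $J^q$ is lc if and only if $q\le\operatorname{lct}(J)$; we have $\operatorname{lct}(0)=0$ and $\operatorname{lct}((1))=\infty$. The threshold is a refined reciprocal of the multiplicity: $\operatorname{lct}(x_1^k)=1/k$ and $\operatorname{lct}(y^3+x_1^2)=5/6$.

Fix $n,d\ge1$ and consider series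
\[
f=y^d+\sum_{i=1}^d a_i(x_1,\dots,x_n)\,y^{d-i},\qquad a_i\in R:=K[[x_1,\dots,x_n]].
\]
Let $\mathcal F_{n,d}$ be the set of such $f$ of positive order, that is, with $a_d(0)=0$, and let $\mathcal F^0_{n,d}\subset\mathcal F_{n,d}$ be the subset where all $a_i(0)=0$. By Weierstrass preparation, every nonzero series of positive order in $n+1$ variables is, after a linear change of coordinates, a unit times an element of some $\mathcal F^0_{n,d}$. If log canonicity of $f^c$ could be read from an ideal built universally from the $a_i$, a question in $n+1$ variables would become a question in $n$ variables. For $P\in K[z_1,\dots,z_d]$ write $P(f)=P(a_1,\dots,a_d)\in R$.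

\begin{definition}\label{def:criterion}
Let $c>0$ be rational and let $\mathcal F$ be $\mathcal F_{n,d}$ or $\mathcal F^0_{n,d}$. A \emph{criterion for $c$ on $\mathcal F$} consists of polynomials $P_1,\dots,P_r\in K[z_1,\dots,z_d]$, $r\ge1$, and a rational number $q>0$ such that for every $f\in\mathcal F$
\[
\bigl(\operatorname{Spec}K[[x_1,\dots,x_n,y]],f^c\bigr)\text{ is lc}\iff\bigl(\operatorname{Spec}R,(P_1(f),\dots,P_r(f))^q\bigr)\text{ is lc}.
\]
\end{definition}

The question, posed in \cite{Mus08}, is whether a criterion exists for all $n$, $d$ and $c$.\footnote{In \cite{Mus08} the ring in the first pair is written $K[[x_1,\dots,x_d,y]]$; we read it as the ring of $f$.} The condition ``of positive order'' can be imposed on $f$ or on each $a_i$, which is why we keep both classes. A criterion on $\mathcal F_{n,d}$ is also one on $\mathcal F^0_{n,d}$.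

The first cases suggest the answer yes. If $c>1$, then $f^c$ is never lc and $P_1=0$ works. If $c\le 1/d$, then $f^c$ is always lc and $P_1=1$ works (Lemma~\ref{lem:eliminate}(iii)). If $d=2$ and $1/2<c\le1$, then $f^c$ is lc exactly when $(a_1^2-4a_2)^{c-1/2}$ is lc (Example~\ref{ex:quadratic}). In general the singularity of $f$ is governed by how closely the roots of $f$ approach each other, and symmetric functions of root differences are polynomials in the $a_i$.

\subsection*{Results}
The answer is nevertheless no.

\begin{theorem}\label{thm:cubic}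
For $d=3$, $c=5/6$ and $n\ge2$ there is no criterion for $c$ on $\mathcal F^0_{n,d}$, and hence none on $\mathcal F_{n,d}$.
\end{theorem}

\begin{theorem}\label{thm:classification}
Let $d\ge1$ and let $c>0$ be rational.
\begin{enumerate}
\item[(1)] If $c\le 2/d$ or $c>1$, there is a criterion for $c$ on $\mathcal F_{n,d}$ for every $n$.
\item[(2)] If $2/d<c\le1$ (so $d\ge3$), there is an explicit $n_0(c)$ such that for every $n\ge n_0(c)$ there is no criterion for $c$ on $\mathcal F_{n,d}$. One may take $n_0(1)=3$ and $n_0(5/6)=2$. For $c<1$ one may take $n_0(c)=\max(N_1,N+1)$, with $N_1,N$ as in Theorem~\ref{thm:general} for the least integer $d'>2/c$ in place of $d$.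
\end{enumerate}
\end{theorem}

Thus, for fixed $d$ and $c$, criteria on $\mathcal F_{n,d}$ exist for all $n$ exactly when $c\le2/d$ or $c>1$.

\subsection*{Where the bound comes from}
Let $f\in\mathcal F^0_{n,3}$ have roots $r_1,r_2,r_3$, and let $v$ be a divisorial valuation centered at the closed point of $\operatorname{Spec}R$, extended to the splitting field. By the ultrametric inequality, two of the three numbers $v(r_i-r_j)$ equal their minimum $\sigma_1$; call the third $\sigma_2\ge\sigma_1$. Example~\ref{ex:cubicformula} shows that for $1/2<c\le1$ the pair $f^c$ is lc if and only if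
\begin{equation}\label{eq:cubicformula}
(3c-1)\,\sigma_1+(2c-1)(\sigma_2-\sigma_1)\le A(v)\qquad\text{for all }v.
\end{equation}
Now let $h$ be a symmetric form of degree $D$ in the root differences, divisible by $(r_1-r_2)^m$ and no higher power. Then $v(h)\ge D\sigma_1+m(\sigma_2-\sigma_1)$, and one expects equality for typical roots. For $h^q$ to imitate \eqref{eq:cubicformula} we need $qD=3c-1$ and $qm=2c-1$. But symmetry makes $h$ divisible by the $m$-th powers of all three differences, so $3m\le D$, and this forces $c\le2/3$. For $c=5/6$ one needs $qm=2/3$, while $qD\le3/2$ allows only $qm\le1/2$. The proof of Theorem~\ref{thm:cubic} turns this into two test series: the first bounds $qD$, and the second has two roots so close that $f^c$ is not lc although the polynomials $P_j$ cannot detect it.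

Section~\ref{sec:background} collects the standard facts. Sections~\ref{sec:cubic}, \ref{sec:general} and \ref{sec:one} prove nonexistence for the cubic example, for $c<1$ and for $c=1$; they use only Section~\ref{sec:background}. Sections~\ref{sec:eliminate} and \ref{sec:graphs} construct criteria for $c\le2/d$, and Section~\ref{sec:classification} assembles Theorem~\ref{thm:classification}.

\section{Background}\label{sec:background}

\subsection*{Log canonical pairs}
Our ambient schemes $X$ are integral, regular, excellent and of characteristic zero: smooth varieties over $K$, spectra of $K[[x]]$ and $K[[x]][y]$, and, in Section~\ref{sec:eliminate}, spectra of polynomial rings over discrete valuation rings. Log resolutions exist for them. A \emph{divisorial valuation} is $v=\lambda\operatorname{ord}_E$ with $\lambda\in\mathbb Q_{>0}$ and $E$ a prime divisor on a normal scheme birational over $X$; we put $A(v)=A_X(v)=\lambda A(\operatorname{ord}_E)$. For ideals $J_i$ and rational $q_i\ge0$, the pair $(X,\prod J_i^{q_i})$ is lc if $\sum q_iv(J_i)\le A(v)$ for all $v$, and it is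 \emph{lc at} $x\in X$ if this holds on $\operatorname{Spec}\mathcal O_{X,x}$. A hypersurface $H$ stands for its ideal. Enlarging an ideal preserves log canonicity. If $Y\to X$ is birational with $Y$ regular and $v$ has a center on $Y$, then $A_X(v)=A_Y(v)+v(K_{Y/X})$.

\begin{itemize}
\item[(B1)] \emph{Log resolutions.} It suffices to test the finitely many components $E$ of the simple normal crossing (snc) divisor on a log resolution of $\prod J_i$. Hence a pair that is lc at $x$ is lc near $x$. A reduced snc divisor is lc; for instance $A(v)\ge\sum v(t_i)$ if $t_1,\dots,t_s$ is part of a regular system of parameters of a local ring $\mathcal O_{X,x}$ on which $v\ge0$. A product of log resolutions is a log resolution, so a product of two pairs on smooth varieties is lc at $(x_1,x_2)$ if and only if the factors are lc at $x_1$ and $x_2$. In particular, unused variables can be added or dropped.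
\item[(B2)] \emph{Monomial valuations.} Let $t_1,\dots,t_s$ be part of a regular system of parameters and $w_1,\dots,w_s\in\mathbb Q_{>0}$. Expand a function as a power series in the $t_i$ at the generic point of $\{t_1=\dots=t_s=0\}$ and take the least weight of a term. This valuation is divisorial and has $A=\sum w_i$.
\item[(B3)] \emph{The closed point.} On a local scheme it suffices to test valuations centered at the closed point. Indeed, suppose $q\operatorname{ord}_E(J)>A(\operatorname{ord}_E)$. Take a log resolution on which $E$ appears and the fiber over the closed point is a divisor, all snc. The image of $E$ is closed, so $E$ meets a fiber component $F$. If $E\neq F$, the monomial valuation $v$ with weights $(k,1)$ on local equations of $(E,F)$ has $v(J)=k\operatorname{ord}_E(J)+\operatorname{ord}_F(J)$ and $A(v)=kA(\operatorname{ord}_E)+A(\operatorname{ord}_F)$. It is centered at the closed point and violates the inequality for $k\gg0$. Moreover, divisorial valuations centered at the closed point of an excellent regular local ring correspond to those of its completion,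 with the same $A$. So for polynomial data, lc at $0\in\mathbb A^m$ and lc over $K[[x_1,\dots,x_m]]$ agree.
\item[(B4)] \emph{Inversion of adjunction.} Let $Y$ be a smooth variety, $H\subset Y$ a smooth hypersurface, $x\in H$, and $\mathfrak b_i$ ideals with $\mathfrak b_i|_H\ne0$. Then $(Y,H\cdot\prod\mathfrak b_i^{q_i})$ is lc at $x$ if and only if $(H,\prod\mathfrak b_i|_H^{q_i})$ is lc at $x$. This follows from the plt/klt statement \cite[Thm.~5.50]{KM} by using general members of the ideals and replacing $q_i$ by $sq_i$ with $s\uparrow1$; see also \cite{EMY}.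
\item[(B5)] \emph{Diagonal hypersurfaces.} At the origin, $\operatorname{lct}(\sum x_i^{\delta_i})=\min(1,\sum1/\delta_i)$; see \cite[\S8]{Kol}.
\end{itemize}

\begin{lemma}[degeneration to the initial form]\label{lem:initial}
Let $\varphi\in K[x_1,\dots,x_m]$ be nonzero, with initial form $\varphi_0$ (the component of least weight) for positive integral weights $w_1,\dots,w_m$. If $\varphi_0^q$ is lc at $0$, then $\varphi^q$ is lc at $0$.
\end{lemma}

\begin{proof}
Let $W$ be the weight of $\varphi_0$ and put $\Phi(x,\tau)=\tau^{-W}\varphi(\tau^{w_1}x_1,\dots,\tau^{w_m}x_m)$, a polynomial with $\Phi|_{\tau=0}=\varphi_0$. By (B4) and (B1), $\Phi^q$ is lc near $(0,0)$, hence at $(0,\tau_0)$ for some $\tau_0\ne0$. On $\{\tau\ne0\}$ the coordinates $x_i'=\tau^{w_i}x_i$ and $\tau$ turn $\Phi$ into a unit times $\varphi(x')$. By (B1), $\varphi^q$ is lc at $0$.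
\end{proof}

\subsection*{Coefficients and roots}
Give $z_i$ the weight $i$. If $f=\prod_i(y-r_i)$, then $a_i=(-1)^ie_i(r)$, where $e_i$ is the $i$-th elementary symmetric function. So a weighted homogeneous polynomial of degree $D$ in $z$ becomes a symmetric form of degree $D$ in the roots. Let
\[
V=\{r_1+\dots+r_d=0\}\subset K^d ,
\]
the locus $a_1=0$. The map $V\to\mathbb A^{d-1}$, $r\mapsto(a_2,\dots,a_d)$, is surjective because every monic polynomial splits. Hence a nonzero weighted homogeneous $H(z_2,\dots,z_d)$ of degree $D$ gives a nonzero $S_d$-invariant form of degree $D$ on $V$, which we also call $H$.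

\begin{lemma}\label{lem:half}
Let $d\ge3$ and let $H\ne0$ be an $S_d$-invariant form of degree $D$ on $V$. If an irreducible polynomial $G$ divides $H$ with multiplicity $k$, then $2k\le D$.
\end{lemma}

\begin{proof}
This is immediate if $\deg G\ge2$. Let $G=\sum c_ir_i$ be linear. All conjugates of $G$ divide $H$ with multiplicity $k$, so it suffices to find one that is not proportional to $G$ on $V$. Since $G|_V\ne0$, we have $c_i\neq c_j$ for some $i,j$. For the transposition $\tau=(i\,j)$ we get $G-\tau G=(c_i-c_j)(r_i-r_j)$. So either $\tau G$ is not proportional to $G$, or $G$ is proportional to $r_i-r_j$, and then the conjugate $r_i-r_l$ with $l\ne i,j$ is not.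
\end{proof}

\section{A cubic counterexample}\label{sec:cubic}

In the test series that is not lc, the roots will lie in a plane in $V$ with coordinates $F$ and $s$, where $s$ is a variable and $F$ is a function of the other variables. The lowest part of a polynomial $P_j$ then becomes a binary form in $F$ and $s$, and we must know when a power of such a form is lc.

\begin{lemma}\label{lem:binary}
Let $F\in K[x_1,\dots,x_N]$ be nonzero with $F(0)=0$, let $\mu>0$ be rational with $F^\mu$ lc at $0$, and let $s$ be a further variable. Let $h(U,T)=U^m\prod_i(T-\gamma_iU)^{k_i}$ with distinct $\gamma_i\in K$, $k_i\geq 1$ and degree $D=m+\sum_ik_i$. If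
\[
qD\le\mu+1,\qquad qm\le\mu,\qquad qk_i\le1\ \text{ for all }i,
\]
then $h(F,s)^q$ is lc at $0\in\mathbb A^{N+1}$.
\end{lemma}

\begin{proof}
If there are no factors $T-\gamma_iU$, then $h(F,s)^q=F^{qm}$ with $qm\le\mu$, and we are done. Otherwise let $w$ be centered at $0$ and put $\alpha=w(F)$, $\beta_i=w(s-\gamma_iF)$. The hypersurface $H_i=\{s=\gamma_iF\}$ is a graph over $\mathbb A^N$ on which $F^\mu$ is lc at $0$. By (B4), $H_i\cdot F^\mu$ is lc at $0$, that is,
\[
A(w)\ge\mu\alpha+\beta_i\qquad\text{for every }i.
\]
For $i\ne i'$ the difference of $s-\gamma_iF$ and $s-\gamma_{i'}F$ has value exactly $\alpha$. This leaves two cases.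

Suppose some $\beta_i>\alpha$. Then $\beta_{i'}=\alpha$ for all $i'\ne i$, and
\[
q\,w(h(F,s))=qD\alpha+qk_i(\beta_i-\alpha)\le(\mu+1)\alpha+(\beta_i-\alpha)=\mu\alpha+\beta_i .
\]
Otherwise all $\beta_i\le\alpha$, and they share one value $\beta$: if one of them is less than $\alpha$, all others equal it. Then
\[
q\,w(h(F,s))=qD\beta+qm(\alpha-\beta)\le(\mu+1)\beta+\mu(\alpha-\beta)=\mu\alpha+\beta .
\]
In both cases $q\,w(h(F,s))\le A(w)$, and (B3) concludes.
\end{proof}

For $F=\sum_{i\le N}x_i^\delta$ and $\mu=N/\delta$ the three conditions are also necessary: test the monomial valuation with weights $1$ on the $x_i$ and $\delta$ on $s$, the one with weights $1$ on the $x_i$ alone, and the divisors $H_i$.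

\begin{proof}[Proof of Theorem~\ref{thm:cubic}]
Suppose $P_1,\dots,P_r,q$ is a criterion for $c=5/6$ on $\mathcal F^0_{n,3}$.

\emph{Step 1: an lc series bounds the degree.} Let $f_1=y^3+x_1^2$. By (B5), $\operatorname{lct}(f_1)=\frac13+\frac12=\frac56$, so $f_1^{5/6}$ is lc. Hence the ideal generated by the $P_j(0,0,x_1^2)$ is nonzero and its $q$-th power is lc. With $k=\min_j\operatorname{ord}_{z_3}P_j(0,0,z_3)$ this ideal is $(x_1^{2k})$, so $2kq\le1$. Let $D$ be the least degree of a nonzero weighted homogeneous component of any $P_j(0,z_2,z_3)$. Some $P_j$ contains the monomial $z_3^k$, so $D\le3k$ and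
\[
qD\le\tfrac32 .
\]
Fix $j$ attaining $D$, and let $H$ be the component of degree $D$ of $P_j(0,z_2,z_3)$.

\emph{Step 2: symmetry bounds the multiplicities.} Use coordinates $U,T$ on $V$ with $r=(T+U,\,T-U,\,-2T)$, and let $h(U,T)$ be the nonzero invariant form given by $H$. Up to a constant, $h=U^m\prod_i(T-\gamma_iU)^{k_i}$ with distinct $\gamma_i$. Since $U=(r_1-r_2)/2$, invariance makes $h$ divisible by the $m$-th powers of the pairwise non-proportional forms $r_1-r_2$, $r_1-r_3$, $r_2-r_3$. So $3m\le D$ and $qm\le\frac12$. By Lemma~\ref{lem:half}, $2k_i\le D$ and $qk_i\le\frac34$.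

\emph{Step 3: a series that is not lc.} Put $U=x_1^2$ and $T=x_2$, that is,
\[
f_2=\bigl((y-x_2)^2-x_1^4\bigr)(y+2x_2),
\]
with roots $x_2\pm x_1^2$ and $-2x_2$. Then $a_1=0$ and $f_2\in\mathcal F^0_{n,3}$. The monomial valuation $v$ with weights $2$ on $y-x_2$ and $1$ on $x_1$ has $A(v)=3$ and $v(f_2)\ge4$. Since $\frac56\cdot4>3$, the pair $f_2^{5/6}$ is not lc.

\emph{Step 4: the criterion does not see it.} Give $x_1$ weight $1$ and $x_2$ weight $2$. The roots of $f_2$ are homogeneous of weight $2$, so the component of degree $D'$ of $P_j(0,z_2,z_3)$ contributes to $P_j(f_2)$ a form of weight $2D'$. The lowest contribution is $h(x_1^2,x_2)\ne0$, which is therefore the initial form of $P_j(f_2)$. Lemma~\ref{lem:binary} applies with $F=x_1^2$, $\mu=\frac12$, $s=x_2$, because $qD\le\frac32$, $qm\le\frac12$ and $qk_i\le1$. So $h(x_1^2,x_2)^q$ is lc at $0$. By Lemma~\ref{lem:initial}, (B1) and (B3), $P_j(f_2)^q$ is lc on $\operatorname{Spec}R$, and so is the $q$-th power of the larger ideal $(P_1(f_2),\dots,P_r(f_2))$. This contradicts Step 3.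
\end{proof}

\section{Nonexistence for $c<1$}\label{sec:general}

In degree $d$ we let $d-1$ roots collide. The locus in $V$ where this happens is the line through
\[
p=(1,\dots,1,-(d-1))
\]
and its conjugates. For $d=3$ these lines are divisors, and counting factors gave $3m\le D$. For $d>3$ they have higher codimension, so we bound the multiplicity $m$ at $p$ by restricting to a rational curve of degree $d-2$ through all $d$ lines.

\begin{lemma}\label{lem:mult}
Let $d\ge3$, let $H\ne0$ be an $S_d$-invariant form of degree $D$ on $V$, and let $m=\operatorname{mult}_pH$.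
\begin{enumerate}
\item[(a)] $dm\le(d-2)D$.
\item[(b)] For general $\xi\in V$, the binary form $h(U,T)=H(U\xi+Tp)$ is a nonzero constant times $U^m\prod_i(T-\gamma_iU)^{k_i}$ with distinct $\gamma_i$ and $2k_i\le D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For distinct $\theta_1,\dots,\theta_d\in K$ put $\pi_i(\tau)=\prod_{l\ne i}(\tau-\theta_l)$ and
\[
\psi_i(\tau)=\pi_i(\tau)-\frac1d\sum_k\pi_k(\tau).
\]
Then $\psi(\tau)=(\psi_1(\tau),\dots,\psi_d(\tau))$ lies in $V$, and it has degree at most $d-2$ in $\tau$ because the terms $\tau^{d-1}$ cancel. At $\tau=\theta_i$ only $\pi_i$ is nonzero, so $\psi(\theta_i)$ is a nonzero multiple of $\varepsilon_i-\frac1d(1,\dots,1)$, where $\varepsilon_i$ is the $i$-th basis vector. This is a multiple of a conjugate of $p$, since $\varepsilon_d-\frac1d(1,\dots,1)=-p/d$. As $H$ is homogeneous and invariant, it has multiplicity $m$ at $\psi(\theta_i)$. So $H(\psi(\tau))$ has degree at most $(d-2)D$ and vanishes to order at least $m$ at $d$ points, and (a) follows once it is not identically zero. Choose $\rho\in K^d$ with distinct nonzero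 coordinates such that $H\ne0$ at the projection $\rho-\frac1d(\sum_k\rho_k)(1,\dots,1)$ of $\rho$ to $V$, and set $\theta_i=-1/\rho_i$. Then $\pi_i(0)=\rho_i/\prod_l\rho_l$, so $\psi(0)$ is a nonzero multiple of that projection and $H(\psi(0))\ne0$.

(b) Write $H=\prod_lH_l^{\kappa_l}$ with $H_l$ irreducible and pairwise non-associate; $2\kappa_l\le D$ by Lemma~\ref{lem:half}. We show that a general line through $p$ meets $\{\prod_l H_l=0\}$ transversally away from $p$. First treat $\xi$ as a generic point, with coordinate ring $K[\xi]$, and let $\alpha$ be a variable. The Taylor expansion at $p$ gives $H_l(p+\alpha\xi)=\alpha^{m_l}G_l$ with $m_l=\operatorname{mult}_pH_l$, $G_l\in K[\xi][\alpha]$ and $G_l|_{\alpha=0}\ne0$; also $m=\sum_l\kappa_lm_l$. The substitution $\xi'=p+\alpha\xi$ identifies $K[\xi][\alpha^{\pm1}]$ with $K[\xi'][\alpha^{\pm1}]$, so the $H_l(p+\alpha\xi)=H_l(\xi')$ are pairwise non-associate primes of this ring. After inverting the nonzero elements of $K[\xi]$, each becomes a unit or stays prime. So in $K(\xi)[\alpha]$ the $G_l$ are constants or pairwise coprime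 irreducible polynomials. In characteristic zero their product $G$ has no multiple root. For general $\xi\in V$ the leading coefficient, the constant term and the discriminant of $G$ in $\alpha$ remain nonzero, and $H(\xi)\ne0$. Then $h(\alpha,1)=H(p+\alpha\xi)$ has degree $D$ and order $m$ at $\alpha=0$, and each nonzero root $\alpha_i$ is a simple root of exactly one $G_l$, so it has multiplicity $\kappa_l$. Homogenize and put $\gamma_i=1/\alpha_i$.
\end{proof}

As in the cubic case, an lc test series will give $qD\le dc-1$, and then (a) gives $qm\le(d-2)c-1+\frac2d$. Lemma~\ref{lem:binary} therefore applies to every $F$ whose threshold $\mu$ is at least $dc-2$ and at least $(d-2)c-1+\frac2d$. The second test series will fail to be lc when $\mu<(d-1)c-1$. Now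
\[
dc-2<(d-1)c-1\iff c<1,\qquad (d-2)c-1+\tfrac2d<(d-1)c-1\iff c>\tfrac2d ,
\]
so there is room for $\mu$ exactly when $2/d<c<1$.

\begin{theorem}\label{thm:general}
Let $d\ge3$, $2/d<c\le2/(d-1)$ and $c<1$. Put $\mu=\max\{dc-2,\ (d-2)c-1+\frac2d\}$ and write $c-\frac1d=N_1/\delta_1$ and $\mu=N/\delta$ with positive integers. If $n\ge\max(N_1,N+1)$, there is no criterion for $c$ on $\mathcal F^0_{n,d}$, and hence none on $\mathcal F_{n,d}$.
\end{theorem}

For $d=3$ and $c=5/6$ we have $c-\frac13=\mu=\frac12$, and we recover Theorem~\ref{thm:cubic}.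

\begin{proof}
We have $0<\mu<(d-1)c-1\le1$ by the equivalences above and the hypothesis $c\le2/(d-1)$, which also gives $dc\le2+c<3$. Suppose $P_1,\dots,P_r,q$ is a criterion.

\emph{Step 1.} Let $b=\sum_{i\le N_1}x_i^{\delta_1}$ and $f_1=y^d+b$. By (B5), $\operatorname{lct}(b)=c-\frac1d$ and $\operatorname{lct}(f_1)=c$. So $f_1^c$ is lc, the ideal generated by the $P_j(0,\dots,0,b)$ is $(b^k)$ with $k=\min_j\operatorname{ord}_{z_d}P_j(0,\dots,0,z_d)<\infty$, and $qk\le c-\frac1d$. Let $D\le dk$ be the least degree of a nonzero weighted component of any $P_j(0,z_2,\dots,z_d)$, attained by the component $H$ of $P_j$. Then $qD\le dc-1$.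

\emph{Step 2.} Choose $\xi$ and $h$ as in Lemma~\ref{lem:mult}(b). Then
\[
qD\le dc-1\le\mu+1,\qquad qm\le\tfrac{d-2}d(dc-1)=(d-2)c-1+\tfrac2d\le\mu,\qquad qk_i\le\tfrac{dc-1}2\le1 .
\]

\emph{Step 3.} Let $F=\sum_{i\le N}x_i^\delta$, so that $\operatorname{lct}(F)=\mu$ by (B5) and $\mu<1$. Let $s=x_{N+1}$ and
\[
f_2=\prod_{i=1}^d(y-F\xi_i-sp_i)\in\mathcal F^0_{n,d},
\]
whose root vector $F\xi+sp$ has coordinate sum $0$. Let $v$ be the monomial valuation with weights $1$ on $x_1,\dots,x_N$ and $\delta$ on $y-s$. Each factor $y-s-F\xi_i$ with $i<d$ has value at least $\delta$, so $v(f_2)\ge(d-1)\delta$, while $A(v)=N+\delta=(\mu+1)\delta$. Since $c(d-1)>\mu+1$, the pair $f_2^c$ is not lc.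

\emph{Step 4.} For weights $1$ on $x_1,\dots,x_N$ and $\delta$ on $s$, the roots of $f_2$ are homogeneous of weight $\delta$. The polynomial $h(F,s)$ is nonzero because $F$ and $s$ are algebraically independent, so it is the initial form of $P_j(f_2)$. By Step 2 and Lemmas~\ref{lem:binary} and \ref{lem:initial}, $P_j(f_2)^q$ is lc, hence so is $(P_1(f_2),\dots,P_r(f_2))^q$. This contradicts Step 3.
\end{proof}

\section{Nonexistence for $c=1$}\label{sec:one}

For $d=3$ and $c=1$ the previous argument needs $1=dc-2\le\mu<(d-1)c-1=1$, which is impossible. We change the test series: the third root moves to a constant $\lambda\ne0$. Put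
\[
f_{t,b,\lambda}=\bigl((y-t)^2+b\bigr)(y-\lambda).
\]
For $t,b$ in the maximal ideal of $R$ and $\lambda\in K^*$, this lies in $\mathcal F_{n,3}$ (not in $\mathcal F^0_{n,3}$) and is a unit times $(y-t)^2+b$. A criterion becomes an ideal $\mathfrak a\subset K[t,b]$, and $\mathfrak a^q$ ought to behave like $b^{1/2}$, by the case $d=2$. Symmetry will show that $\mathfrak a^q$ is less singular than that, namely that $\mathfrak a^q\cdot b^{\vartheta}$ is lc for some $\vartheta>1/2$. The next lemma then allows us to substitute for $b$ a function of threshold $1-\vartheta<1/2$.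

\begin{lemma}\label{lem:substitute}
Let $\mathfrak a\subset K[t,b]$ be a nonzero ideal, let $g\in K[u_1,\dots,u_k]$ be nonzero with $g(0)=0$, and let $0<\mu<1$. Suppose $(\mathbb A^2,\mathfrak a^q\cdot b^{1-\mu})$ and $(\mathbb A^k,g^\mu)$ are lc at $0$. Then for general $\kappa\in K^*$ the pair $\mathfrak a(t,\kappa g(u))^q$ is lc at $0\in\mathbb A^{1+k}$.
\end{lemma}

\begin{proof}
By (B1), the pair $\mathfrak a^q\cdot b^{1-\mu}\cdot g^\mu$ is lc on a neighborhood $Y$ of $0$ in $\mathbb A^2\times\mathbb A^k$. For every $v$ we have $v((b,g))=\min(v(b),v(g))\le(1-\mu)v(b)+\mu v(g)$, so $\mathfrak a^q\cdot(b,g)^1$ is lc on $Y$. Take a log resolution $Y'\to Y$ of $\mathfrak a\cdot(b,g)$, with $(b,g)\mathcal O_{Y'}=\mathcal O_{Y'}(-G)$. The divisor of $b-\kappa g$ is $G+D_\kappa$, where the $D_\kappa$ form a pencil without base points. By Bertini's theorem, a general $D_\kappa$ is smooth and transversal to the snc divisor. So $Y'$ is a log resolution of $\mathfrak a\cdot(b-\kappa g)$, along the old components $b-\kappa g$ vanishes to the same order as $(b,g)$, and along $D_\kappa$ it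 vanishes to order $1=A(\operatorname{ord}_{D_\kappa})$. Thus $\{b=\kappa g\}\cdot\mathfrak a^q$ is lc on $Y$. The hypersurface $\{b=\kappa g\}$ is a graph over $\mathbb A^{1+k}$, and $\mathfrak a$ restricts to $\mathfrak a(t,\kappa g)$, which is nonzero since $t$ and $g$ are algebraically independent. Apply (B4).
\end{proof}

\begin{theorem}\label{thm:one}
For $d=3$, $c=1$ and $n\ge3$ there is no criterion for $c$ on $\mathcal F_{n,d}$.
\end{theorem}

\begin{proof}
Suppose $P_1,\dots,P_r,q$ is a criterion.

\emph{Step 1: a monomial with small $b$-exponent.} The series $y(y^2+x_1)$ defines an snc divisor, so it is lc. Its coefficient vector is $(0,x_1,0)$. Hence some $P=P_j$ contains a monomial $z_2^k$ with $qk\le1$. Let $H\ne0$ be the weighted component of $P$ of degree $D=2k$, so $qD\le2$.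

Let $\zeta(t,b,\lambda)$ be the coefficient vector of $f_{t,b,\lambda}$, with $t,b,\lambda$ variables of weights $1,2,1$. Its $i$-th entry is homogeneous of weight $i$. The map $\zeta\colon\mathbb A^3\to\mathbb A^3$ is surjective, since every monic cubic factors in this way, so $H(\zeta)\ne0$. The roots are $t\pm\sqrt{-b}$ and $\lambda$, so the discriminant $\Delta\in K[z]$, of weighted degree $6$, satisfies
\[
\Delta(\zeta)=-4b\bigl((t-\lambda)^2+b\bigr)^2 .
\]
The plane $\{b=0\}$ maps onto $\{\Delta=0\}$, the cubics with a multiple root. So $\{\Delta=0\}$ is irreducible, and $\Delta$ is irreducible because $\Delta(\zeta)$ has $b$-order $1$. Write $H=\Delta^lH'$ with $\Delta\nmid H'$. Then $H'$ does not vanish identically on $\{\Delta=0\}$, so $H'(\zeta)$ has $b$-order $0$ and $H(\zeta)$ has $b$-order $l$, where $6l\le D$. Therefore $H(\zeta)$ contains a monomial $b^lt^e\lambda^{D-2l-e}$ with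
\[
ql\le\tfrac13,\qquad qe\le qD\le2 .
\]
The component of $P$ of degree $D'$ contributes a multiple of $\lambda^{D'-2l-e}$ to the coefficient of $b^lt^e$ in $P(\zeta)$. These powers are distinct, so the coefficient is a nonzero polynomial in $\lambda$. Fix $\lambda\in K^*$ where it does not vanish, and let $\mathfrak a\subset K[t,b]$ be generated by $\varphi_i=P_i(\zeta(t,b,\lambda))$, $1\le i\le r$. The generator $\varphi_j$ contains $b^lt^e$.

\emph{Step 2: the node.} The series $f_{0,x_1^2,\lambda}=(y^2+x_1^2)(y-\lambda)$ is a node times a unit, hence lc. So $\mathfrak a|_{t=0}$ is nonzero, of order $i_0$ in $b$ with $2qi_0\le1$. The pair $\mathfrak a^q\cdot b^{1/2}$ restricts on $\{t=0\}$ to $b^{qi_0+1/2}$, which is lc. By (B4),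
\begin{equation}\label{eq:node}
q\,v(\mathfrak a)+\tfrac12v(b)+v(t)\le A(v)\qquad\text{for all }v\text{ centered at }0\in\mathbb A^2 .
\end{equation}

\emph{Step 3: the pair $(\mathbb A^2,\mathfrak a^q\cdot b^{5/9})$ is lc at $0$.} We want to trade the term $v(t)$ in \eqref{eq:node} for a multiple of $v(b)$. This is possible when $v(b)\le\omega v(t)$ for a fixed $\omega$, and it gives the exponent $\frac12+\frac1\omega$. When $v(b)>\omega v(t)$, the monomial $b^lt^e$ takes over, and the argument below needs $\frac13+\frac2\omega+\frac12+\frac1\omega\le1$. The least such $\omega$ is $18$.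

Let $v$ be centered at $0$, with $\tau=v(t)$ and $\beta=v(b)$. If $\beta\le18\tau$, then \eqref{eq:node} gives $q\,v(\mathfrak a)+(\frac12+\frac1{18})\beta\le A(v)$, and $\frac12+\frac1{18}=\frac59$.

Let $\beta>18\tau$. Put $b=t^{18}b_1$ and $Z=\operatorname{Spec}K[t,b_1]$. Then $v$ is centered at $0\in Z$, and $A(v)=A_Z(v)+18\tau$ because the Jacobian of $Z\to\mathbb A^2$ is $t^{18}$. Give $t,b$ the weights $1,18$, and let $W$ be the least weight of a monomial in the $\varphi_i$. Then $\varphi_i=t^W\varphi_i'$ with $\varphi'_i\in K[t,b_1]$; let $\mathfrak a'=(\varphi_1',\dots,\varphi_r')$. Since $\frac59\beta=10\tau+\frac59v(b_1)$, the required inequality reads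
\[
(qW-8)\tau+q\,v(\mathfrak a')+\tfrac59v(b_1)\le A_Z(v).
\]
Some $\varphi_i$ contains $b^{i_0}$, so $W\le18i_0$, $qW\le9$ and $qW-8\le1$. It therefore suffices that $(Z,t\cdot\mathfrak a'^q\cdot b_1^{5/9})$ is lc at $0$. The restriction of $\varphi_i'$ to $t=0$ collects the monomials of weight $W$ of $\varphi_i$, each $t^{W-18u}b^u$ giving $b_1^u$. So $\mathfrak a'|_{t=0}$ is nonzero of order $m\le W/18$, and by (B4) we need $qm+\frac59\le1$. By Step 1, $W\le18l+e$, hence $qm\le ql+\frac{qe}{18}\le\frac13+\frac19=\frac49$.

\emph{Step 4: the contradiction.} Let $g=x_2^3+x_3^9$, with $\operatorname{lct}(g)=\frac13+\frac19=\frac49$ by (B5). By Step 3 and Lemma~\ref{lem:substitute} with $\mu=\frac49$, the pair $\mathfrak a(x_1,\kappa g)^q$ is lc at $0$ for general $\kappa$. This ideal is $(P_1(f),\dots,P_r(f))$ for $f=\bigl((y-x_1)^2+\kappa g\bigr)(y-\lambda)\in\mathcal F_{n,3}$. But the monomial valuation with weights $9,6,2$ on $y-x_1,x_2,x_3$ has $v(f)=18>17=A(v)$, so $f$ is not lc.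
\end{proof}

\section{Eliminating the variable $y$}\label{sec:eliminate}

To construct criteria we must compare valuations in $n+1$ variables with their restrictions to $n$ variables. Let $\mathfrak m$ be the maximal ideal of $R$, $L$ the fraction field, $X=\operatorname{Spec}R$, and $o=(\mathfrak m,y)\in\operatorname{Spec}R[y]$. The completion of $R[y]_o$ is $K[[x,y]]$. So by (B3), $f^c$ is lc if and only if $c\,w(f)\le A(w)$ for all divisorial valuations $w$ of $L(y)$ centered at $o$. Fix $f\in\mathcal F_{n,d}$, with splitting field $L'$ over $L$ and roots $r_1,\dots,r_d\in L'$, and let $e$ be the order of $f(0,y)$ in $y$, so $1\le e\le d$. We need three more standard facts.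

\begin{itemize}
\item[(B6)] \emph{Zariski's theorem.} Let $S$ be $R$ or $R[y]_o$. A discrete valuation of the fraction field of $S$ centered at the closed point has residue field of transcendence degree at most $\dim S-1$ over $K$, with equality if and only if it is divisorial.
\item[(B7)] If $w$ is a valuation of a field $L_2\supset L_1$ with restriction $v$ to $L_1$, the residue field extension has transcendence degree at most that of $L_2/L_1$. (Scale a polynomial relation so that the least value of a coefficient is $0$, and reduce it.)
\item[(B8)] \emph{Ramified covers.} Let $\phi\colon Z'\to Z$ be an open part or localization of a finite cover of regular schemes, and let $D\subset Z$, $D'\subset Z'$ be reduced divisors with $K_{Z'}+D'=\phi^*(K_Z+D)$. Extensions of a divisorial valuation $w$ over $Z$ that have a center on $Z'$ are divisorial, and an extension $w'$ with $w'|_Z=w$ satisfies $A_{Z'}(w')-w'(D')=A_Z(w)-w(D)$; see \cite[Prop.~5.20 and its proof]{KM}.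
\end{itemize}

\begin{lemma}\label{lem:eliminate}
\begin{enumerate}
\item[(i)] Let $w$ be a divisorial valuation of $L(y)$ centered at $o$, let $\bar w$ be an extension to $L'(y)$, and let $v=w|_L$. Then $v$ is divisorial and centered at $\mathfrak m$, and $A(w)\ge A(v)+\bar w(y-r_i)$ for each $i$.
\item[(ii)] Let $v$ be a divisorial valuation of $L$ centered at $\mathfrak m$, with an extension $\bar v$ to $L'$. Let $r$ be a root with $\bar v(r)>0$, and let $\sigma>0$ be rational. The valuation $\bar w\colon\sum_ic_i(y-r)^i\mapsto\min_i(\bar v(c_i)+i\sigma)$ of $L'(y)$ restricts to a divisorial valuation $w$ of $L(y)$ centered at $o$, with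
\[
A(w)=A(v)+\sigma,\qquad w(f)=\sum_i\min(\sigma,\bar v(r-r_i)).
\]
\item[(iii)] Let $v$ and $\bar v$ be as in (ii). All roots have $\bar v(r_i)\ge0$, and exactly $e$ of them have $\bar v(r_i)>0$. If $ec\le1$, then $f^c$ is lc.
\end{enumerate}
\end{lemma}

\begin{proof}
We first settle which valuations are divisorial. In (i), the residue field of $w$ has transcendence degree $n$ by (B6), so that of $v$ has transcendence degree at least $n-1$ by (B7). Also $v$ is discrete and positive on $\mathfrak m$, so it is divisorial by (B6). In (ii), $\bar w$ is discrete and positive on $\mathfrak m$, and $\bar w(y)=\min(\sigma,\bar v(r))>0$, so $w$ is centered at $o$. Choose $N>0$ and $c_0\in L'$ with $\bar v(c_0)=N\sigma$. The residue of $(y-r)^N/c_0$ is transcendental over the residue field of $\bar v$, by the definition of $\bar w$. So the residue field of $\bar w$ has transcendence degree at least $n$ over $K$. By (B7) the same holds for $w$, which is divisorial by (B6).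

In both cases we now have a divisorial $w$ centered at $o$, its restriction $v$, and an extension $\bar w$; put $\bar v=\bar w|_{L'}$. The idea is to pass to a model on which $v$ is a divisor and then to a cover on which the roots are functions. Let $\mathcal O$ be the valuation ring of $v$, the local ring of a divisor $E$ on a model $Y\to X$, with uniformizer $\pi$. Then $v=v(\pi)\operatorname{ord}_E$. Over the generic point of $E$, the relative canonical divisor of $Y\times\mathbb A^1\to X\times\mathbb A^1$ is $(A(\operatorname{ord}_E)-1)\operatorname{div}(\pi)$, so with $Z=\operatorname{Spec}\mathcal O[y]$,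
\[
A(w)=A_Z(w)+A(v)-v(\pi).
\]
Let $\mathcal O'$ be the valuation ring of $\bar v$. It is a localization of the integral closure of $\mathcal O$ in $L'$, a discrete valuation ring with uniformizer $\pi'$, and $\pi$ is a unit times $\pi'^k$. The map $Z'=\operatorname{Spec}\mathcal O'[y]\to Z$ is ramified only along $\pi'=0$, and tamely since the residue characteristic is zero. Thus $K_{Z'/Z}=(k-1)\operatorname{div}(\pi')$, and $K_{Z'}+\operatorname{div}(\pi')$ is the pullback of $K_Z+\operatorname{div}(\pi)$. By (B8),
\begin{equation}\label{eq:cover}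
A(w)-A(v)=A_Z(w)-w(\pi)=A_{Z'}(\bar w)-\bar w(\pi').
\end{equation}
The roots are integral over $R$, so $r_i\in\mathcal O'$, and $\operatorname{div}(\pi')+\operatorname{div}(y-r_i)$ is an snc divisor on $Z'$. By (B1), the right side of \eqref{eq:cover} is at least $\bar w(y-r_i)$, which proves (i). In (ii), $\bar w$ is the monomial valuation with weights $\bar v(\pi')$ and $\sigma$ on the parameters $\pi'$ and $y-r$, so by (B2) the right side equals $\sigma$. The formula for $w(f)$ follows from $y-r_i=(y-r)+(r-r_i)$.

(iii) Reduce $f=\prod(y-r_i)$ modulo the maximal ideal of $\mathcal O'$. The left side becomes $f(0,y)$, which has $0$ as a root of multiplicity $e$; this gives the first claim. Let $w$ be as in (i). If $\bar w(r_i)=0$, then $\bar w(y-r_i)=0$ because $w(y)>0$. So $c\,w(f)\le ce\max_i\bar w(y-r_i)\le\max_i\bar w(y-r_i)\le A(w)$.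
\end{proof}

Parts (i) and (ii) say that, over a fixed $v$, the quantity to compare with $A(v)$ is $c\,w(f)-\max_i\bar w(y-r_i)$.

\begin{example}[proof of \eqref{eq:cubicformula}]\label{ex:cubicformula}
Let $f\in\mathcal F^0_{n,3}$ and $\frac12<c\le1$. The left side of \eqref{eq:cubicformula} is $c\sigma_1+(2c-1)\sigma_2$. Assume \eqref{eq:cubicformula}, let $w$ be as in (i), and order the roots so that $\rho_i=\bar w(y-r_i)$ satisfy $\rho_1\ge\rho_2\ge\rho_3$. All root differences have value at least $\rho_3$ and $\bar v(r_1-r_2)\ge\rho_2$, so $\rho_3\le\sigma_1$ and $\rho_2\le\sigma_2$. Since $c\le1$,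
\[
c\,w(f)-\rho_1=(c-1)\rho_1+c\rho_2+c\rho_3\le(2c-1)\rho_2+c\rho_3\le A(v)\le A(w)-\rho_1 ,
\]
so $f^c$ is lc. Conversely, let $f^c$ be lc and let $\bar v(r_1-r_2)=\sigma_2$. All roots have positive value, so (ii) applies to $r=r_1$ and gives $c\,w(f)-\sigma\le A(v)$ for every $\sigma$. If $\sigma_2=\infty$, then $w(f)\ge2\sigma$ and $(2c-1)\sigma\le A(v)$ for all $\sigma$, which is absurd. So $\sigma_2<\infty$, and $\sigma=\sigma_2$ gives $w(f)=2\sigma_2+\sigma_1$, which is \eqref{eq:cubicformula}.
\end{example}

\section{Criteria from multigraphs}\label{sec:graphs}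

\begin{theorem}\label{thm:positive}
Let $d,n\ge1$. If $c\le2/d$ or $c>1$, there is a criterion for $c$ on $\mathcal F_{n,d}$, and hence on $\mathcal F^0_{n,d}$.
\end{theorem}

If $c>1$, then $f$ is a nonzero non-unit of $K[[x,y]]$, and a prime component $E$ of $f$ has $c\operatorname{ord}_E(f)>1=A(\operatorname{ord}_E)$. So $f^c$ is never lc, and $P_1=0$ is a criterion. If $cd\le1$, then $f^c$ is always lc by Lemma~\ref{lem:eliminate}(iii), and $P_1=1$ is a criterion. For the rest of this section
\[
\tfrac1d<c\le\tfrac2d,\qquad c\le1 .
\]

\subsection*{The multigraphs}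
We look for products of root differences whose value under $\bar v$ is at least $M(c\,w(f)-\max_i\bar w(y-r_i))$ for every $w$ over $v$, with equality for one product and one $w$. If a set $S$ of roots clusters near the center of $w$, moving $w$ toward the cluster changes this quantity at the rate $M(|S|c-1)$. So the product should contain at least $M(|S|c-1)$ differences inside $S$, for every $S$. A bound on degrees guarantees this.

Fix an integer $M>0$ with $Mc\in\mathbb Z$. Let $\mathcal G$ be the finite set of multigraphs $\Gamma=(e_{ij})_{1\le i<j\le d}$, $e_{ij}\in\mathbb Z_{\ge0}$, on the vertices $1,\dots,d$ such that every vertex has degree at most $Mc$ and the number of edges is $\sum_{i<j}e_{ij}=M(dc-1)$. For $S\subset\{1,\dots,d\}$ let $e(S)$ be the number of edges inside $S$. At most $(d-|S|)Mc$ edges touch the complement of $S$, so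
\begin{equation}\label{eq:inside}
e(S)\ge M(dc-1)-(d-|S|)Mc=M(|S|c-1).
\end{equation}
The degrees add up to $2M(dc-1)$, which is at most $dMc$ only if $c\le2/d$; for $c>2/d$ the set $\mathcal G$ is empty. For $c\le 2/d$ it contains enough graphs to attain equality.

\begin{lemma}\label{lem:stubs}
Let $\{1,\dots,d\}=T_0\sqcup T_1\sqcup\dots\sqcup T_s$ with $|T_i|c\le1$ for $i\ge1$ and $(d-|T_0|)c\ge1$. Then some $\Gamma\in\mathcal G$ has no edge inside any $T_i$, $0\le i\le s$, and has degree exactly $Mc$ at every vertex of $T_0$.
\end{lemma}

\begin{proof}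
Add an auxiliary vertex $\infty$ to $T_0$. Attach $Mc$ half-edges to each of $1,\dots,d$ and $M(2-dc)\ge0$ half-edges to $\infty$, for a total of $2M$. Each part carries at most $M$ half-edges: $|T_i|Mc\le M$ for $i\ge1$, and $|T_0|Mc+M(2-dc)=2M-(d-|T_0|)Mc\le M$. Number the half-edges $1,\dots,2M$ part by part and join $k$ to $k+M$ for $1\le k\le M$. A part occupies at most $M$ consecutive numbers, so no edge lies inside a part. Delete the $M(2-dc)$ edges at $\infty$; none of them touches $T_0$. There remain $M-M(2-dc)=M(dc-1)$ edges.
\end{proof}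

Taking $T_0=\emptyset$ and singletons for the other parts shows $\mathcal G\ne\emptyset$.

\subsection*{The ideal}
Put $g_\Gamma=\prod_{i<j}(r_i-r_j)^{e_{ij}}$ and $\nu=|\mathcal G|$. A single $g_\Gamma$ is not symmetric, but $S_d$ permutes the squares $g_\Gamma^2$. So the elementary symmetric functions $E_1,\dots,E_\nu$ of the $g_\Gamma^2$, $\Gamma\in\mathcal G$, are symmetric in the roots: $E_k=Q_k(a_1,\dots,a_d)$ with $Q_k\in K[z]$ independent of $f$. Define
\[
I(f)=\bigl(Q_k(f)^{\nu!/k}:1\le k\le\nu\bigr)\subset R,\qquad q=\frac1{2M\,\nu!}.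
\]
Let $v$ be a valuation of $L$ extended to $L'$, and let $\gamma=\min_\Gamma\bar v(g_\Gamma^2)$. Each term of $E_k$ has value at least $k\gamma$. If $\gamma<\infty$ and $k$ is the number of $\Gamma$ attaining it, exactly one term of $E_k$ has value $k\gamma$. So $\min_kv(E_k)/k=\gamma$, that is,
\begin{equation}\label{eq:valueI}
q\,v(I(f))=\frac1M\min_{\Gamma\in\mathcal G}\bar v(g_\Gamma).
\end{equation}
For $d=3$ and $\frac12<c\le\frac23$, the degree bound says that each side of the triangle carries at least $M(2c-1)$ edges. The remaining $M(2-3c)$ edges are free, and the minimum puts them on a pair at distance $\sigma_1$. The right side of \eqref{eq:valueI} is then $(2c-1)(2\sigma_1+\sigma_2)+(2-3c)\sigma_1$, which is the left side of \eqref{eq:cubicformula}.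

\begin{proposition}\label{prop:core}
Let $f\in\mathcal F_{n,d}$, let $e$ be the order of $f(0,y)$, and suppose $ec>1$. Then $f^c$ is lc if and only if $I(f)^q$ is lc.
\end{proposition}

\begin{proof}
Write $I=I(f)$. Suppose $I^q$ is lc. Let $w,\bar w,v$ be as in Lemma~\ref{lem:eliminate}(i), and order the roots so that $\rho_i=\bar w(y-r_i)$ satisfy $\rho_1\ge\dots\ge\rho_d\ge\rho_{d+1}:=0$. For $i<j$ we have $\bar w(r_i-r_j)\ge\rho_j=\sum_{k\ge j}(\rho_k-\rho_{k+1})$. For $\Gamma\in\mathcal G$, summing over the edges and using \eqref{eq:inside},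
\[
\bar w(g_\Gamma)\ge\sum_{k=1}^d(\rho_k-\rho_{k+1})\,e(\{1,\dots,k\})\ge M\sum_{k=1}^d(\rho_k-\rho_{k+1})(kc-1)=M\bigl(c\,w(f)-\rho_1\bigr),
\]
because $\sum_kk(\rho_k-\rho_{k+1})=\sum_k\rho_k=w(f)$. By \eqref{eq:valueI} and Lemma~\ref{lem:eliminate}(i), $c\,w(f)-\rho_1\le q\,v(I)\le A(v)\le A(w)-\rho_1$. So $f^c$ is lc.

Suppose $I^q$ is not lc. By (B3) there is a divisorial $v$ centered at $\mathfrak m$ with $q\,v(I)>A(v)$ (any $v$ if $I=0$); extend it to $\bar v$. We must find the center and radius of a valuation $w$ over $v$ that violates log canonicity. The best place to stop is the smallest cluster $S$ with positive rate $|S|c-1$. For an index $a$ and $0<\varsigma\le\infty$ consider the ball $B(a,\varsigma)=\{j:\bar v(r_j-r_a)\ge\varsigma\}$, and call a ball \emph{large} if $|B|c>1$. By Lemma~\ref{lem:eliminate}(iii), the set $Z=\{i:\bar v(r_i)>0\}$ has $e$ elements and the other roots have value $0$. So $Z=B(a,\min_{j\in Z}\bar v(r_j-r_a))$ for $a\in Z$, and $Z$ is large because $ec>1$. A large ball has more than $1/c\ge d/2$ elements, so two large balls meet, and balls that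 meet are nested by the ultrametric inequality. Hence there is a smallest large ball $S$, and $S\subset Z$. Fix $a\in S$.

\emph{Case 1: the roots $r_j$, $j\in S$, all coincide.} Then $r_a$ has multiplicity $m\ge|S|$, so $mc>1$. Its minimal polynomial $G$ over $L$ lies in $R[y]$, because $R$ is normal and $r_a$ is integral over $R$. Since $G$ is separable, $G^m$ divides $f$. The constant term of $G$ is, up to sign, a product of roots of $f$ that includes $r_a$, so it has positive value and lies in $\mathfrak m$. Thus $G$ is a non-unit of $K[[x,y]]$, and a prime component $E$ of $G$ has $c\operatorname{ord}_E(f)\ge cm>1$.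

\emph{Case 2: they do not.} Then $\sigma=\min_{i,j\in S}\bar v(r_i-r_j)$ is a positive rational number. Every point of a ball is a center, so $S=B(a,\sigma)$. For $i\in S$ and $j\notin S$ we get $\bar v(r_i-r_j)=\bar v(r_a-r_j)<\sigma$. Let $T_1,\dots,T_s$ be the classes of $S$ for the equivalence relation $\bar v(r_i-r_j)>\sigma$. There are at least two, and each is a ball properly contained in $S$, so $|T_i|c\le1$. Let $T_0$ be the complement of $S$; then $(d-|T_0|)c=|S|c>1$. Take $\Gamma$ from Lemma~\ref{lem:stubs}. Edges inside $S$ join different classes and have value $\sigma$. Each $j\notin S$ has $Mc$ edges, all going to $S$ and of value $\bar v(r_a-r_j)$. So equality holds in \eqref{eq:inside} for $S$, and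
\[
\tfrac1M\bar v(g_\Gamma)=(|S|c-1)\sigma+c\sum_{j\notin S}\bar v(r_a-r_j)=c\,w(f)-\sigma ,
\]
where $w$ is the valuation of Lemma~\ref{lem:eliminate}(ii) for $r=r_a$ and $\sigma$; here $\bar v(r_a)>0$ because $S\subset Z$. By \eqref{eq:valueI}, $c\,w(f)-\sigma\ge q\,v(I)>A(v)=A(w)-\sigma$. So $f^c$ is not lc.
\end{proof}

The hypothesis $c\le2/d$ entered twice: it makes the large balls nested, and it makes the number of half-edges at $\infty$ nonnegative.

\begin{example}\label{ex:quadratic}
Let $d=2$ and $\frac12<c\le1$. Then $\mathcal G$ is a single edge of multiplicity $M(2c-1)$, and \eqref{eq:valueI} equals $(2c-1)\bar v(r_1-r_2)=(c-\frac12)v(a_1^2-4a_2)$. If $e=2$, Proposition~\ref{prop:core} says that $f^c$ is lc if and only if $(a_1^2-4a_2)^{c-1/2}$ is lc. If $e=1$, then $f$ is smooth and $a_1^2-4a_2$ is a unit, so both pairs are lc.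
\end{example}

\subsection*{Roots away from the origin}
On $\mathcal F^0_{n,d}$ we have $e=d$, and Proposition~\ref{prop:core} already gives a criterion. On $\mathcal F_{n,d}$ the hypothesis $ec>1$ can fail, and then $I(f)$ may react to roots that are invisible at the origin. For $d=3$, $c=\frac23$ and $f=y(y-1)^2$, every $\Gamma$ uses all three sides of the triangle, so $I(f)=0$, although $f^c$ is lc. We add to $I(f)$ a term that is the unit ideal when $ec\le1$ and lies in a high power $\mathfrak m^N$ otherwise. The difficulty is to choose $N$ independently of $f$, and two results allow this.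

\begin{itemize}
\item[(B9)] \emph{Subadditivity.} $\operatorname{lct}(\mathfrak a+\mathfrak b)\le\operatorname{lct}(\mathfrak a)+\operatorname{lct}(\mathfrak b)$; see \cite{Mus02}, and \cite{dFM} for power series. Blowing up the origin gives $\operatorname{lct}(\mathfrak m^N)=n/N$.
\item[(B10)] \emph{Ascending chain condition.} Let $\mathcal T_n$ be the set of thresholds $\operatorname{lct}(\mathfrak b)$ at $x$, for $x$ a point of a smooth $n$-dimensional variety and $\mathfrak b$ a nonzero ideal vanishing at $x$. Then $\mathcal T_n$ contains no infinite strictly increasing sequence \cite{dFEM}. The case of hypersurfaces implies the case of ideals, since $\operatorname{lct}(\mathfrak b)=n\operatorname{lct}(g)$ for general $g\in\mathfrak b^n$.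
\end{itemize}

\begin{lemma}\label{lem:uniform}
For $n\ge1$ and rational $q>0$ there is an integer $N$ such that every ideal $I\subset R$ with $\operatorname{lct}(I)<q$ has $\operatorname{lct}(I+\mathfrak m^N)<q$.
\end{lemma}

\begin{proof}
By (B10) there is $\epsilon$ with $0<\epsilon\le q$ and $\mathcal T_n\cap(q-\epsilon,q)=\emptyset$. Fix $N>n/\epsilon$. If $I=0$, then $\operatorname{lct}(\mathfrak m^N)=n/N<q$. Let $I\ne0$ with $\operatorname{lct}(I)<q$, so $I\subset\mathfrak m$. For every $N'$, (B9) gives
\[
\operatorname{lct}(I)\le\operatorname{lct}(I+\mathfrak m^{N'})\le\operatorname{lct}(I)+n/N' .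
\]
Truncating generators shows that $I+\mathfrak m^{N'}$ is generated by polynomials, so its threshold lies in $\mathcal T_n$ by (B3). For large $N'$ this threshold is less than $q$, hence at most $q-\epsilon$. So $\operatorname{lct}(I)\le q-\epsilon$, and $\operatorname{lct}(I+\mathfrak m^N)\le q-\epsilon+n/N<q$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:positive}]
Let $e_0=\lfloor1/c\rfloor$; then $1\le e_0\le d-1$ because $1\le1/c<d$. With $N$ from Lemma~\ref{lem:uniform}, put
\[
I_N(f)=I(f)+(a_{d-e_0},a_{d-e_0+1},\dots,a_d)^N .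
\]
Its generators are fixed polynomials $P_1,\dots,P_r$ in the $a_i$. We claim that they form a criterion, with the same $q$. Recall that $a_{d-i}(0)$ is the coefficient of $y^i$ in $f(0,y)$.

If $e\le e_0$, then $ec\le1$ and $f^c$ is lc by Lemma~\ref{lem:eliminate}(iii). Also $a_{d-e}(0)\ne0$, so $I_N(f)=(1)$ and $I_N(f)^q$ is lc.

If $e>e_0$, then $ec>1$ and $a_{d-e_0},\dots,a_d\in\mathfrak m$, so $I(f)\subset I_N(f)\subset I(f)+\mathfrak m^N$. If $I(f)^q$ is lc, so is $I_N(f)^q$. If $I(f)^q$ is not lc, then $\operatorname{lct}(I_N(f))\le\operatorname{lct}(I(f)+\mathfrak m^N)<q$. So $I_N(f)^q$ is lc if and only if $I(f)^q$ is, and Proposition~\ref{prop:core} finishes the proof.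
\end{proof}

\section{The classification}\label{sec:classification}

\begin{proof}[Proof of Theorem~\ref{thm:classification}]
Part (1) is Theorem~\ref{thm:positive}. For (2) we first lower the degree: a criterion for $c$ on $\mathcal F_{n,d}$ induces one on $\mathcal F_{n,d'}$ for every $d'<d$. Given $f'\in\mathcal F_{n,d'}$, put $f=f'\cdot(y-1)^{d-d'}$. The factor $(y-1)^{d-d'}$ is a unit of $K[[x,y]]$, so $f\in\mathcal F_{n,d}$, and $f^c$ is lc if and only if $f'^c$ is. The coefficients of $f$ are fixed polynomials in those of $f'$; substitute them into the $P_j$.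

If $c=1$, then $d\ge3$; reduce to $d'=3$ and apply Theorem~\ref{thm:one}. If $2/d<c<1$, let $d'$ be the least integer with $d'c>2$. Then $3\le d'\le d$ and $(d'-1)c\le2$, so Theorem~\ref{thm:general} applies to $(d',c)$. For $c=5/6$ we get $d'=3$ and $c-\frac13=\mu=\frac12$, so $N_1=N=1$ and $n_0=2$.
\end{proof}

\begin{remark}
The reduction to $d'<d$ and the proof of Theorem~\ref{thm:one} use series with roots away from the origin, which is why part (2) is stated for $\mathcal F_{n,d}$. On $\mathcal F^0_{n,d}$, the results above give existence for $c\le2/d$ and $c>1$, and nonexistence for large $n$ when $2/d<c\le2/(d-1)$ and $c<1$.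
\end{remark}

\begin{thebibliography}{9}

\bibitem{dFEM} de Fernex, Ein and Musta\c{t}\u{a}, \emph{Shokurov's ACC conjecture for log canonical thresholds on smooth varieties}, Duke Math. J. 152 (2010).

\bibitem{dFM} de Fernex and Musta\c{t}\u{a}, Ann. Sci. ENS 42 (2009).

\bibitem{EMY} Ein, Musta\c{t}\u{a} and Yasuda, Invent. Math. (2003).

\bibitem{Kol} Koll\'ar, \emph{Singularities of pairs}.

\bibitem{KM} Koll\'ar and Mori, \emph{Birational Geometry of Algebraic Varieties}.

\bibitem{Mus02} Musta\c{t}\u{a}, Trans. AMS 354 (2002).

\bibitem{Mus08} Mircea Musta\c{t}\u{a}, \emph{Toward an inductive description of singularities of pairs}, arXiv:0809.2352 (2008).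

\end{thebibliography}
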